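# Tempered representations of $\mathrm{SO}(V)$ with an $\mathrm{SO}(W)$-invariant functional

Throughout, $F$ is a local field of characteristic different from $2$, $|\cdot|$ is its normalized absolute value (so $|t|=t\bar t$ when $F=\mathbb C$), and $\psi\ne 1$ is a unitary character of $F$, with $\psi_b(n)=\psi(bn)$. A quadratic space has form $q$ and bilinear form $\langle x,y\rangle=q(x+y)-q(x)-q(y)$, so $\langle x,x\rangle=2q(x)$. We fix non-degenerate spaces $W\subset V$ with
$$V=W\perp Fv,\qquad a=q(v)\neq 0,\qquad d=\dim V,\qquad G=\mathrm{SO}(V),\quad H=\mathrm{SO}(W).$$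
$H$ is the stabilizer of $v$ in $G$. "Rank" of a space means its Witt index, $\mathbb H$ is the hyperbolic plane, and $\mathcal S(\cdot)$ denotes Schwartz (or Schwartz–Bruhat) functions.

## 1. The unipotents $u_y$ and the functions $A_\xi$ on an isotropic plane

Suppose that $W$ contains an isotropic plane $Y=\langle e_1,e_2\rangle$. Then $d\ge 5$, and we may write
$$W=\langle e_1,e_2\rangle\oplus W_1\oplus\langle e_1^*,e_2^*\rangle,\qquad \langle e_i,e_j^*\rangle=\delta_{ij},$$
with $\langle e_1^*,e_2^*\rangle$ isotropic and $W_1$ orthogonal to all $e_i,e_i^*$. The group $GL(Y)$ acts on $V$: trivially on $W_1\oplus Fv$, contragrediently on $\langle e_1^*,e_2^*\rangle$. It fixes $v$, so $GL(Y)\subset H$. Let $N_Y\subset G$ be the group of elements acting trivially on $Y$, on $Y^\perp/Y$ and on $V/Y^\perp$; it is the unipotent radical of the stabilizer of $Y$. For $y\in Y$ and $c\in F$ put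
$$u_y(x)=x+\langle x,v\rangle y-\langle x,y\rangle v-a\langle x,y\rangle y,\qquad z_c(x)=x+c\big(\langle x,e_1\rangle e_2-\langle x,e_2\rangle e_1\big).$$

**These are elements of $N_Y$.** With $A=\langle x,v\rangle$ and $B=\langle x,y\rangle$,
$$q(u_yx)=q\big(x+(A-aB)y-Bv\big)=q(x)+(A-aB)B-BA+aB^2=q(x).$$
If $x\in Y$ then $u_yx=x$; if $x\in Y^\perp$ then $u_yx=x+\langle x,v\rangle y$; in general $u_yx-x\in Y+Fv\subset Y^\perp$. So $u_y\in N_Y$. Likewise $q(z_cx)=q(x)$, $z_c\in N_Y$, and $z_cv=v$.

**The group $Z=\{z_c\}$.** Let $g=1+T\in N_Y$ act trivially on $Y^\perp$. For $y\in Y^\perp$, $\langle gx,y\rangle=\langle gx,gy\rangle=\langle x,y\rangle$, so $Tx\in (Y^\perp)^\perp=Y$; and $q(gx)=q(x)$ forces $\langle Tx,x\rangle=0$. Thus $(x,x')\mapsto\langle Tx,x'\rangle$ is an alternating form on the two-dimensional space $V/Y^\perp$, and such forms make up one line. Hence $Z$ is exactly the kernel of the action of $N_Y$ on $Y^\perp$. It is central in $N_Y$: for $n\in N_Y$,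
$$nz_cn^{-1}x=x+c\big(\langle x,ne_1\rangle ne_2-\langle x,ne_2\rangle ne_1\big)=z_cx.$$
The quotient $N_Y/Z$ acts faithfully on $Y^\perp$, trivially on $Y$ and $Y^\perp/Y$, so it embeds in $\operatorname{Hom}(Y^\perp/Y,Y)$ and is abelian. Therefore $[N_Y,N_Y]\subset Z\subset N_Y\cap H$, and **$N_Y\cap H$ is normal in $N_Y$**.

**Addition and conjugation.** Put $B'=\langle x,y'\rangle$. Since $\langle u_{y'}x,v\rangle=A-2aB'$ and $\langle u_{y'}x,y\rangle=B$,
$$u_yu_{y'}x=x+Ay'-B'v-aB'y'+(A-2aB')y-Bv-aBy .$$
Subtracting $u_{y+y'}x=x+A(y+y')-(B+B')v-a(B+B')(y+y')$ leaves $a(By'-B'y)$. This vanishes for $x\in Y^\perp$, so $u_yu_{y'}$ and $u_{y+y'}$ agree on $Y^\perp$. Also, any $g\in GL(Y)$ is an isometry fixing $v$. So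
$$u_yu_{y'}\in Z\,u_{y+y'},\qquad g\,u_y\,g^{-1}=u_{gy}\quad(g\in GL(Y)).\tag{1}$$

Now put $J=GL(Y)\ltimes(N_Y\cap H)\subset H$. Let $\pi$ be a representation of $G$ and $\ell$ a $J$-invariant functional on it. The object on which half of the proof turns is the family of functions on $Y$
$$A_\xi(y)=\ell(\pi(u_y)\xi)\qquad(\xi\in\pi,\ y\in Y).$$
From (1), from $Z\subset J$, and from the normality of $N_Y\cap H$ (write $u_yh=(u_yhu_y^{-1})u_y$),
$$A_{\pi(u_{y'})\xi}(y)=A_\xi(y+y'),\quad A_{\pi(g)\xi}(y)=A_\xi(g^{-1}y),\quad A_{\pi(h)\xi}=A_\xi\tag{2}$$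
for $y'\in Y$, $g\in GL(Y)$, $h\in N_Y\cap H$. So translations of $Y$ and all of $GL(Y)$ act on these functions.

**Example ($d=5$).** Let $W=\mathbb H\oplus\mathbb H$, so $W_1=0$. Then $N_Y/Z\cong Y\otimes Fv$ has dimension $2$, $Z$ has dimension $1$, and $u_yu_{y'}u_{y+y'}^{-1}\in Z$ is non-trivial for independent $y,y'$: $N_Y$ is a Heisenberg group of dimension $3$. Here $N_Y\cap H=Z$, $gz_cg^{-1}=z_{c\det g}$, and $J=GL_2(F)\ltimes F$.

What is this for? It will show that when $W$ contains an isotropic plane, an $H$-invariant functional on $\pi$ forces matrix coefficients of $\pi$ to decay too slowly for $\pi$ to be tempered.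

## 2. Distinguished and tempered representations

Representations are irreducible admissible representations of $G$: smooth ones when $F$ is non-archimedean, and smooth Fréchet representations of moderate growth (Casselman–Wallach) when $F$ is archimedean.

**Definition (distinguished).** $\pi$ is distinguished by a closed subgroup $H$ if $\operatorname{Hom}_H(\pi,\mathbb C)\ne0$, where for archimedean $F$ the functionals are required to be continuous.

**Definition (tempered).** $\pi$ is tempered if it is the space of smooth vectors of an irreducible unitary representation weakly contained in $L^2(G)$.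

For example, if $G$ is compact then every irreducible representation occurs in $L^2(G)$ and is tempered; if $G$ is abelian then every unitary character is weakly contained in $L^2(G)$.

We recall the function $\Xi$ of Harish-Chandra: $\Xi(g)=\langle\pi_0(g)\mathbf 1,\mathbf 1\rangle$, where $\pi_0$ is the normalized induction of the trivial representation from a minimal parabolic and $\mathbf 1$ is its $K$-fixed unit vector. For $SL_2(\mathbb R)$ and $b=\mathrm{diag}(e^{t/2},e^{-t/2})$ it equals $\frac1{2\pi}\int_0^{2\pi}(e^t\cos^2\theta+e^{-t}\sin^2\theta)^{-1/2}d\theta$. Near a zero of $\cos\theta$ the integral is comparable to $2e^{-t/2}\int_0^1(\varphi^2+e^{-2t})^{-1/2}d\varphi=2e^{-t/2}\operatorname{arsinh}(e^t)$, so $\Xi(b)$ is of size $(1+t)e^{-t/2}$ as $t\to\infty$. The Haar density is $\sinh t$, so $\Xi$ lies in $L^{2+\varepsilon}$ but not in $L^2$.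

**Fact (CHH; Cowling–Haagerup–Howe, J. reine angew. Math. 387 (1988)).** Let $G$ be semisimple and $K$ a good maximal compact subgroup. If a unitary representation $\pi$ is weakly contained in $L^2(G)$, then for $K$-finite $\xi,w$
$$|\langle\pi(g)\xi,w\rangle|\le(\dim\langle K\xi\rangle\,\dim\langle Kw\rangle)^{1/2}\,\|\xi\|\,\|w\|\,\Xi(g).$$
Moreover (Harish-Chandra) $\Xi\in L^{2+\varepsilon}(G)$ for every $\varepsilon>0$.

**Extension to smooth vectors.** For irreducible $\pi$ and smooth $\xi,w$ we still have
$$|\langle\pi(g)\xi,w\rangle|\le C_{\xi,w}\,\Xi(g).\tag{3}$$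
If $F$ is non-archimedean, smooth vectors are $K$-finite. If $F$ is archimedean, expand $\xi=\sum\xi_\tau$, $w=\sum w_\tau$ into $K$-types. The norms $\|\xi_\tau\|,\|w_\tau\|$ decrease faster than any power of the size of $\tau$. The span $\langle K\xi_\tau\rangle$ is a cyclic $\tau$-isotypic $K$-module, so it contains at most $\dim\tau$ copies of $\tau$ and has dimension at most $(\dim\tau)^2$. Now $|\langle\pi(g)\xi,w\rangle|\le\sum_{\tau,\tau'}\dim\tau\,\dim\tau'\,\|\xi_\tau\|\|w_{\tau'}\|\,\Xi(g)$. Since $\dim\tau$ and the number of $K$-types of bounded size grow polynomially, the sum converges.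

The question is: for which pairs $W\subset V$ does $G$ have an irreducible tempered representation distinguished by $H$? Sarah Dijols and Dipendra Prasad, in "Symplectic models for Unitary groups" (arXiv:1611.01621, 2016), state the answer below as a conjecture. It is true.

**Theorem 1.** There is an irreducible tempered representation of $\mathrm{SO}(V)$ distinguished by $\mathrm{SO}(W)$ if and only if $\operatorname{rank}W\le 1$.

**Theorem 2.** (a) Let $\operatorname{rank}W\ge2$, and let $Y$, $N_Y$, $J$ be as in Section 1. If $\pi$ is an irreducible admissible representation of $G$ with $\operatorname{Hom}_J(\pi,\mathbb C)\ne0$ (in particular if $\pi$ is $H$-distinguished), then some matrix coefficient of smooth vectors of $\pi$ and of its contragredient is not in $L^p(G)$ for any $0<p\le d-2$. (Here $d-2\ge3$.)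

(b) If $\operatorname{rank}W=1$ and $\operatorname{rank}V=2$, the tempered representation in Theorem 1 can be chosen supercuspidal ($F$ non-archimedean), resp. square-integrable ($F=\mathbb R$).

## 3. Small cases, and which spaces have $\operatorname{rank}W\le1$

**Anisotropic $V$.** $G$ is compact. The trivial representation is tempered and distinguished.

**$d=2$.** $H$ is trivial and $G$ is abelian. Any unitary character works.

**$V=M_2(\mathbb C)$, $q=\det$, $v=1$.** Here $G=(SL_2\times SL_2)/\{\pm(1,1)\}$ acts by $x\mapsto gxh^{-1}$, and the stabilizer of $1$ is the image of the diagonal. $W$ consists of the trace-zero matrices $\begin{pmatrix}\alpha&\beta\\\gamma&-\alpha\end{pmatrix}$ with $q=-\alpha^2-\beta\gamma$, of rank $1$. Let $\tau$ be an irreducible unitary principal series of $PGL_2(\mathbb C)=PSL_2(\mathbb C)$. Then $\tau\hat\otimes\tau^\vee$ is irreducible. It is weakly contained in $L^2(PSL_2\times PSL_2)$, which is the space of functions in $L^2(G)$ invariant under a finite central subgroup; so it is tempered. The canonical pairing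 $\tau\hat\otimes\tau^\vee\to\mathbb C$ is a nonzero continuous functional invariant under the diagonal. So it is distinguished by $H$.

**Real signatures.** Let $V=\mathbb R^{n,2}$, $n\ge2$. If $a<0$ then $W=\mathbb R^{n,1}$ has rank $1$. If $a>0$ then $W=\mathbb R^{n-1,2}$ has rank $\min(n-1,2)$, which is $\geq 2$ as soon as $n\ge3$.

**Reduction of the existence part.** Let $\operatorname{rank}W\le1$. An isotropic subspace of $V$ meets $W$ in codimension at most $1$, so $\operatorname{rank}V\le2$, and $\operatorname{rank}V=2$ forces $\operatorname{rank}W=1$. Besides the cases done above, what remains is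

1. $\operatorname{rank}V=1$ and $d\ge3$ (Section 7);
2. $\operatorname{rank}V=2$, $\operatorname{rank}W=1$ (Sections 8 to 13).

In case 2 write $V=\mathbb H\oplus\mathbb H\oplus V_0$ with $V_0$ anisotropic, possibly $0$. Then
$$V_0\ \text{does not represent}\ a.\tag{4}$$
Otherwise $V_0=Fv_0\perp V_0'$ with $q(v_0)=a$, and Witt's theorem gives $W=v^\perp\cong v_0^\perp=\mathbb H\oplus\mathbb H\oplus V_0'$, of rank at least $2$. Over $\mathbb C$, (4) means $V_0=0$; after scaling $q$, Witt's theorem puts us in the case $V=M_2(\mathbb C)$, $v=1$, which is settled. So in case 2 only $F=\mathbb R$ and $F$ non-archimedean remain.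

## 4. What an isotropic line gives

We turn to necessity. Let us see how far one isotropic vector $e_1\in W$ takes us. Let $L=Fe_1$, let $P$ be its stabilizer in $G$, let $e_1^*\in W$ be isotropic with $\langle e_1,e_1^*\rangle=1$, and $V'=\langle e_1,e_1^*\rangle^\perp$, which contains $v$. The Levi subgroup is $M=GL(L)\times\mathrm{SO}(V')$, with $a_t\in GL(L)$ acting by $e_1\mapsto te_1$, $e_1^*\mapsto t^{-1}e_1^*$. The unipotent radical is $N_P=\{n(u):u\in V'\}$,
$$n(u):\quad e_1\mapsto e_1,\qquad x'\mapsto x'-\langle x',u\rangle e_1\ (x'\in V'),\qquad e_1^*\mapsto e_1^*+u-q(u)e_1 .$$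
This is an isometry: $q(e_1^*+u-q(u)e_1)=-q(u)+q(u)=0$, and $\langle x'-\langle x',u\rangle e_1,\;e_1^*+u-q(u)e_1\rangle=\langle x',u\rangle-\langle x',u\rangle=0$. Applying $n(u)$ to $n(u')e_1^*$ gives $e_1^*+(u+u')-(q(u)+q(u')+\langle u,u'\rangle)e_1$, so $n(u)n(u')=n(u+u')$. Also
$$a_tn(u)a_t^{-1}=n(tu),\qquad \delta_P(a_t)=|t|^{\dim V'}=|t|^{d-2}.\tag{5}$$

Suppose a functional $\lambda$ were $N_P$-invariant with $\lambda\circ\pi(a_t)=\chi(t)\lambda$, $|\chi(t)|=|t|^\kappa$. One expects smoothed coefficients of size $|t|^\kappa$ on the big cell $N_PM\bar N$, whose Haar measure contains $\delta_P(a_t)^{-1}=|t|^{-(d-2)}$. For $L^p$-integrability near $t=0$ one needs $p\kappa>d-2$. A small $\kappa$ thus contradicts temperedness.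

The natural attempt is to take $\lambda=\ell$, an $H$-invariant functional. It is invariant under $a_t$ and under $n(u)$ for $u\in V'\cap W$. But $n(sv)\notin H$ for $s\neq0$: one direction of $N_P$ is missing. So one studies $s\mapsto\ell(\pi(n(sv))\xi)$ and takes its Fourier transform on $F$. If that is supported at $0$ one gets an $N_P$-invariant functional (this will be Case 2 below). If it is not, one can evaluate it only at some $b\ne0$, and the resulting functional transforms under $n(sv)$ by a non-trivial character. It is not $N_P$-invariant, and since $a_tn(sv)a_t^{-1}=n(tsv)$, the torus moves $b$, so no exponent $\kappa$ exists. This is where the attempt stops. It cannot be repaired within these means, since it uses only $\operatorname{rank}W\ge1$, and for $\operatorname{rank}W=1$ Theorem 1 asserts that tempered distinguished representations exist.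

With a plane $Y$ instead of a line, the Fourier transform of $A_\xi$ lives on the dual plane $Y^\vee$. Now **every nonzero $\eta_0\in Y^\vee$ kills a line of $Y$**. Choosing $L=\ker\eta_0$, the functional "value at $\eta_0$" is invariant under $u_y$ for $y\in L$, and the torus scaling $L$ fixes $\eta_0$. So the non-degenerate case also yields an $N_P$-invariant functional with an exponent.

## 5. From a $J$-invariant functional to an $N_P$-invariant one

Let $\operatorname{rank}W\ge2$, with the notation of Section 1, $L=Fe_1$, and $V'=\langle e_2,e_2^*\rangle\oplus W_1\oplus Fv$. Evaluating on basis vectors one finds: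

* $n(ce_2)=z_c$: both send $x'\mapsto x'-c\langle x',e_2\rangle e_1$ and $e_1^*\mapsto e_1^*+ce_2$;
* $n(se_2^*)\in GL(Y)$, namely $e_1\mapsto e_1$, $e_2\mapsto e_2-se_1$ (it fixes $W_1\oplus Fv$ and $e_2^*$, and $e_1^*\mapsto e_1^*+se_2^*$);
* $n(u)\in N_Y\cap H$ for $u\in W_1$: it fixes $v$, $e_1$, $e_2$, moves $Y^\perp=Y\oplus W_1\oplus Fv$ by elements of $L$, and moves $e_1^*$ by $u-q(u)e_1\in Y^\perp$;
* $n(sv)=u_{-se_1}$: both send $v\mapsto v-2as\,e_1$ and $e_1^*\mapsto e_1^*+sv-as^2e_1$, and fix the rest.

Also $a_t\in GL(Y)$, with $e_1\mapsto te_1$, $e_2\mapsto e_2$.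

**Proposition 3.** Let $0\ne\ell\in\operatorname{Hom}_J(\pi,\mathbb C)$. Then there is a nonzero continuous functional $\lambda$ on $\pi$, invariant under $N_P$, with $\lambda(\pi(a_t)\xi)=\chi(t)\lambda(\xi)$ and $|\chi(t)|=|t|^\kappa$ for some real $\kappa\le1$.

(Continuity is an empty condition for non-archimedean $F$.)

**Step 1: the Fourier transform of $A_\xi$.** Let $Y^\vee$ be the $F$-dual of $Y$. For $\varphi\in\mathcal S(Y^\vee)$ put
$$\hat\varphi(y)=\int\varphi(\eta)\psi(-\eta(y))\,d\eta,\qquad T_\xi(\varphi)=\int_YA_\xi(y)\hat\varphi(y)\,dy .$$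
In the non-archimedean case $A_\xi$ is locally constant by (2) and $\hat\varphi$ has compact support. In the archimedean case moderate growth bounds $A_\xi(y)$ by a polynomial in $y$ times a continuous seminorm of $\xi$, so $T_\xi(\varphi)$ is jointly continuous in $(\xi,\varphi)$. From (2),
$$T_{\pi(u_{y'})\xi}=\psi(\eta(y'))T_\xi,\qquad T_{\pi(g)\xi}(\varphi)=T_\xi(\varphi(\cdot\circ g^{-1})),\qquad T_{\pi(h)\xi}=T_\xi .\tag{6}$$
For the first: $\int A_\xi(y+y')\hat\varphi(y)dy=\int A_\xi(y)\hat\varphi(y-y')dy$, and $\hat\varphi(y-y')$ is the transform of $\psi(\eta(y'))\varphi$. For the second: $\int A_\xi(g^{-1}y)\hat\varphi(y)dy=|\det g|\int A_\xi(y)\hat\varphi(gy)dy$, and substituting $\eta=\eta'\circ g^{-1}$, $d\eta=|\det g|^{-1}d\eta'$, shows that $|\det g|\,\hat\varphi(gy)$ is the transform of $\varphi(\cdot\circ g^{-1})$.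

The set $O=Y^\vee\setminus0$ is one orbit of $GL(Y)$ acting by $g\eta=\eta\circ g^{-1}$.

**Step 2 (Case 1: $T_\xi|_O\ne0$ for some $\xi$): $T_\xi|_O$ is a smooth function.** Every $\xi\in\pi$ is a finite sum of vectors $\pi(f)\xi'$ with $f\in C_c^\infty(GL(Y))$, by the Dixmier–Malliavin theorem (trivially so in the non-archimedean case). For $\varphi\in C_c^\infty(O)$, (6) gives $T_{\pi(f)\xi'}(\varphi)=T_{\xi'}(\Phi)$ with
$$\Phi(\eta)=\int f(g)\varphi(g\eta)\,dg=\int_O\varphi(\eta')\kappa_f(\eta',\eta)\,d\eta' .$$
Here $\kappa_f(\cdot,\eta)d\eta'$ is the push-forward of $f\,dg$ under $g\mapsto g\eta$. Since $(g,\eta)\mapsto(g\eta,\eta)$ is a submersion $GL(Y)\times O\to O\times O$, $\kappa_f$ is smooth on $O\times O$; and for $\eta'$ in a compact set, $\kappa_f(\eta',\cdot)$ is supported in the compact set of $\eta\in(\operatorname{supp}f)^{-1}\eta'$. So $\eta'\mapsto\kappa_f(\eta',\cdot)$ is a smooth map into $C_c^\infty(O)$, and we may apply $T_{\xi'}$ under the integral. Hence $T_\xi|_O=t_\xi(\eta)d\eta$ with $t_\xi\in C^\infty(O)$, where $t_{\pi(f)\xi'}(\eta')=T_{\xi'}(\kappa_f(\eta',\cdot))$.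

In the archimedean case $\xi\mapsto t_\xi\in C^\infty(O)$ is continuous by the closed graph theorem: if $\xi_n\to\xi$ and $t_{\xi_n}\to t$, then $T_{\xi_n}\to T_\xi$ weakly, so $t=t_\xi$.

By (6) and $d(\eta\circ g)=|\det g|d\eta$,
$$t_{\pi(g)\xi}(\eta)=|\det g|\,t_\xi(\eta\circ g),\quad t_{\pi(u_y)\xi}(\eta)=\psi(\eta(y))t_\xi(\eta),\quad t_{\pi(h)\xi}=t_\xi\ (h\in N_Y\cap H).\tag{7}$$

**Step 3 (Case 1, end): evaluation at a functional that kills $L$.** Let $\eta_0(e_1)=0$, $\eta_0(e_2)=1$, and $\lambda(\xi)=t_\xi(\eta_0)$. It is continuous. It is nonzero: some $t_\xi(\eta_0\circ g)\neq0$ by transitivity, and then $\lambda(\pi(g)\xi)\ne0$ by (7). It is invariant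

* under $N_Y\cap H$, which contains $n(Fe_2)=Z$ and $n(W_1)$;
* under $u_y$ for $y\in L$, since $\psi(\eta_0(y))=1$; these are the $n(sv)$;
* under $n(se_2^*)$, which has determinant $1$ on $Y$ and satisfies $\eta_0\circ n(se_2^*)=\eta_0$.

These elements generate $N_P$. Finally $\eta_0\circ a_t|_Y=\eta_0$ and $\det(a_t|_Y)=t$, so $\lambda(\pi(a_t)\xi)=|t|\lambda(\xi)$. Here $\kappa=1$.

**Step 4 (Case 2: all $T_\xi$ are supported at $0$), $F$ non-archimedean.** Then $T_\xi$ is a multiple of $\delta_0$, so $\int A_\xi\hat\varphi$ is a multiple of $\varphi(0)$, i.e. of $\int\hat\varphi$, and $A_\xi$ is constant. Thus $\ell(\pi(u_y)\xi)=A_\xi(y)=A_\xi(0)=\ell(\xi)$. Take $\lambda=\ell$: it is invariant under $n(Fv)$ and under $J$, which contains $n(e_2F)$, $n(e_2^*F)$, $n(W_1)$ and all $a_t$. So $\kappa=0$.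

**Step 5 (Case 2), $F$ archimedean.** A tempered distribution supported at $0$ is a combination of derivatives of $\delta_0$, so each $A_\xi$ is a (real) polynomial on $Y$. The subspaces $\{\xi:\deg A_\xi\le k\}$ are closed, because $\xi\mapsto A_\xi(y)$ is continuous and polynomials of degree $\le k$ form a finite-dimensional space, closed under pointwise limits. Their union is $\pi$, so by Baire one of them is $\pi$: the degrees are bounded. Let $k_0\ge0$ be the maximal degree of $s\mapsto A_\xi(se_1)$ over all $\xi$; these polynomials are not all zero since $A_\xi(0)=\ell(\xi)$. Let $\lambda(\xi)$ be the coefficient of $s^{k_0}$ if $F=\mathbb R$, and of a monomial $s^i\bar s^j$, $i+j=k_0$, for which it is not identically $0$ if $F=\mathbb C$. It is nonzero, and continuous since a coefficient is a linear combination of finitely many values.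

It is invariant under $u_{ce_1}$, because $A_{\pi(u_{ce_1})\xi}(se_1)=A_\xi((s+c)e_1)$ and translation does not change top-degree coefficients. It is invariant under $n(u)$ for $u\in\langle e_2,e_2^*\rangle\oplus W_1$: such $n(u)$ lies in $J$ and commutes with $u_{se_1}\in N_P$, so
$$A_{\pi(n(u))\xi}(se_1)=\ell(\pi(n(u)u_{se_1})\xi)=A_\xi(se_1).$$
Since $A_{\pi(a_t)\xi}(se_1)=A_\xi(t^{-1}se_1)$, we get $\lambda\circ\pi(a_t)=\chi(t)\lambda$ with $\chi(t)=t^{-k_0}$, resp. $t^{-i}\bar t^{-j}$. So $\kappa=-k_0$, resp. $-k_0/2$, and $\kappa\le0$. $\square$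

## 6. An exponent $\kappa\le1$ is too small: necessity

**Proposition 4.** With $\lambda$ as in Proposition 3 there are $\xi_0\in\pi$ and $0\le\phi\in C_c^\infty(G)$ such that
$$c(g)=\int_G\phi(x)\,\lambda(\pi(x^{-1}g)\xi_0)\,dx$$
is not in $L^p(G)$ for any $0<p\le d-2$. Moreover $c$ is a matrix coefficient of smooth vectors of $\pi$ and of its contragredient.

**Step 1: a lower bound on an open set.** Choose $\xi_0$ with $\lambda(\xi_0)\ne0$. Let $\bar N$ be the unipotent radical opposite to $N_P$; then $x\mapsto a_t^{-1}xa_t$ is scaling by $t$ on $\bar N\cong V'$. Consider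
$$g=n_1\mu_1a_t\bar n_1,\qquad n_1\in N_P,\ \mu_1\in\mathrm{SO}(V'),\ \bar n_1\in\bar N\ \text{near }1,\quad|t|\le1 ,$$
and let $\phi\ge0$, $\int\phi=1$, have small support near $1$. For $x\in\operatorname{supp}\phi$ the element $x^{-1}n_1\mu_1$ is near $1$, so it lies in the open cell: $x^{-1}n_1\mu_1=n\mu\bar n$ with $n\in N_P$, $\mu\in M$, $\bar n\in\bar N$ near $1$. As $a_t$ is central in $M$, $x^{-1}g=n\,a_t\,\mu\,(a_t^{-1}\bar na_t)\,\bar n_1$, and
$$\lambda(\pi(x^{-1}g)\xi_0)=\chi(t)\,\lambda\big(\pi(\mu\cdot a_t^{-1}\bar na_t\cdot\bar n_1)\xi_0\big).$$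
Because $|t|\le1$, the argument of the last $\pi$ is near $1$ uniformly in $t$. So for small enough neighborhoods $\operatorname{Re}[\lambda(\pi(\cdots)\xi_0)/\lambda(\xi_0)]\ge\frac12$, and after integrating against $\phi$,
$$|c(g)|\ge\tfrac12|\lambda(\xi_0)|\,|t|^\kappa\ge\tfrac12|\lambda(\xi_0)|\,|t| .$$

**Step 2: integration over the big cell.** On $N_PM\bar N$, Haar measure is $\delta_P(m)^{-1}dn\,dm\,d\bar n$: the left Haar measure of $P$ is $\delta_P(m)^{-1}dn\,dm$ for $p=nm$, since left translation by $m_0$ scales $dn$ by $\delta_P(m_0)$; and $G$ has measure $d_lp\,d\bar n$ on $P\bar N$. With (5),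
$$\int_G|c|^p\ \ge\ \mathrm{const}\int_{|t|\le1}|t|^{\,p-(d-2)}\,d^\times t=\infty\qquad\text{if }p\le d-2,\qquad \mathrm{const}>0.$$

**Step 3: $c$ is a coefficient of smooth vectors.** We have $c(g)=\lambda_\phi(\pi(g)\xi_0)$ with $\lambda_\phi(\xi)=\int\phi(x)\lambda(\pi(x^{-1})\xi)dx=\lambda(\pi(\check\phi)\xi)$ and $\check\phi(x)=\phi(x^{-1})$.

If $F$ is non-archimedean, $\lambda_\phi$ is fixed by an open subgroup, so it lies in the contragredient.

If $F$ is archimedean, let $\pi=\mathcal H^\infty$, where $\mathcal H$ is the given unitary representation if $\pi$ is tempered and a Hilbert globalization in general. The functional $\lambda$ is bounded by finitely many seminorms $\|D_i\xi\|$, $D_i\in U(\mathfrak g)$. Now $D_i\pi(\check\phi)=\pi(\phi_i)$, where $\phi_i\in C_c^\infty(G)$ is a derivative of $\check\phi$ along left translations, and $\|\pi(\phi_i)\xi\|\le C\|\phi_i\|_{L^1}\|\xi\|$ for supports in a fixed compact set. So $\lambda_\phi$ is bounded in $\|\xi\|$ and defines a vector $w_\phi$ of the dual Hilbert space, depending continuously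 on $\phi\in C_c^\infty(G)$. Substituting $x\mapsto gx$ shows that the functional attached to $\phi(g^{-1}\,\cdot)$ is $\xi\mapsto\lambda_\phi(\pi(g^{-1})\xi)$: $\phi\mapsto w_\phi$ is equivariant for left translation. Since $g\mapsto\phi(g^{-1}\,\cdot)$ is smooth into $C_c^\infty(G)$, the orbit map of $w_\phi$ is smooth. So $w_\phi$ is a smooth vector. $\square$

**Proof of Theorem 2(a).** Combine Propositions 3 and 4; if $\pi$ is $H$-distinguished then $\operatorname{Hom}_J(\pi,\mathbb C)\neq0$ because $J\subset H$. $\square$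

**Proof of Theorem 1, necessity.** Let $\operatorname{rank}W\ge2$ and suppose $\pi$ is tempered and $H$-distinguished. Here $d\ge5$, so $G$ is semisimple. The coefficient $c$ of Proposition 4 has the form $\langle\pi(g)\xi_0,w\rangle$ with $\xi_0,w$ smooth in the unitary representation. (For non-archimedean $F$: a functional fixed by a compact open $K_1$ factors through the projection to the finite-dimensional space $\pi^{K_1}$, where it is an inner product.) By (3), $|c|\le C\,\Xi$, so $c\in L^{5/2}(G)$. But $\frac52<3\le d-2$, contradicting Proposition 4. $\square$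

## 7. $\operatorname{rank}V=1$: integrating powers of $|\langle x,v\rangle|$ over the cone

Let $d\ge3$ and $V=\mathbb H\oplus V_0$, with $V_0\ne0$ anisotropic. We look for a distinguished tempered representation among functions on the cone $C=\{x\ne0:q(x)=0\}$.

**Step 1: a family of tempered representations.** $O(V)$ acts transitively on $C$ by Witt, and the stabilizer of $e\in C$ in $O(V)$ contains elements of determinant $-1$ (take $e\in\mathbb H$ and a reflection in $V_0$); so $G$ acts transitively on $C$. Let $P$ be the stabilizer of $Fe$, with Levi $GL_1\times\mathrm{SO}(V_0)$, and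
$$I(s)=\{f\in C^\infty(C):\ f(tx)=|t|^{-s-(d-2)/2}f(x)\}.$$
Since $\delta_P(a_t)=|t|^{d-2}$, this is the normalized induction of $|\cdot|^s\otimes1$ from $P$. For $s\in i\mathbb R$ it is unitary and of finite length. The group $P$ is amenable, because $N_P$ is abelian and the Levi is $GL_1$ times a compact group. Hence a unitary character of $P$ is weakly contained in $L^2(P)$, and since induction preserves weak containment, $I(s)$ is weakly contained in $\mathrm{Ind}_P^GL^2(P)=L^2(G)$. So its irreducible summands are tempered.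

**Step 2: an $H$-invariant integral.** Let $K$ be a good maximal compact subgroup with $G=KP$, and $B=C/F^\times=G/P$. Put $\nu(kte)=|t|$. This is well defined, since $K\cap P$ is compact and acts on $Fe$ through elements of absolute value $1$; it is smooth and $K$-invariant, as $C$ is a homogeneous space of $K\times F^\times$. We identify $\varphi\in C^\infty(B)$ with $f=\varphi\,\nu^{-s-(d-2)/2}\in I(s)$. Functions on $C$ homogeneous of degree $-(d-2)$ carry the $G$-invariant functional $\int_Kf(ke)dk$. Put $z=s-\frac{d-2}2$. The function $f(x)|\langle x,v\rangle|^z$ has degree $-s-\frac{d-2}2+z=-(d-2)$. So for $\operatorname{Re}s>\frac{d-2}2$ the integral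
$$\ell_s(\varphi)=\int_B\varphi(x)\left(\frac{|\langle x,v\rangle|}{\nu(x)}\right)^{z}db$$
converges, where $db$ is the $K$-invariant measure. It is $H$-invariant on $I(s)$ because $H$ fixes $v$.

**Step 3: analytic continuation.** In a local analytic section of $C\to B$ put $\tau=\langle x,v\rangle$. We claim $d\tau\ne0$ wherever $\tau=0$. We have $T_xC=x^\perp$, and $\langle\cdot,v\rangle$ vanishes on $x^\perp$ only if $v\in Fx$, impossible since $q(v)\ne0$. When $\tau(x)=0$ it also vanishes on the fiber direction $Fx$, so it is nonzero on $T_xC/Fx$. So near a zero we may use $\tau$ as a coordinate, and $\ell_s$ is a sum of integrals $\int\varphi\,|\tau|^z\cdot(\text{smooth positive})^z\cdot(\text{smooth density})$. Integrating out the other coordinates leaves $\int_F|\tau|^z\phi_z(\tau)d\tau$, with $\phi_z$ smooth of compact support and holomorphic in $z$. This continues meromorphically (Tate; Gelfand–Shilov):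

* non-archimedean: $\phi_z$ is constant near $0$, and $\int_{|\tau|\le q_F^{-m}}|\tau|^zd\tau$ is a constant times $q_F^{-m(z+1)}/(1-q_F^{-(z+1)})$, with $q_F$ the residue cardinality; poles occur only where $q_F^{-(z+1)}=1$;
* archimedean: subtracting Taylor polynomials at $0$ (in polar coordinates for $F=\mathbb C$, where $|\tau|^zd\tau$ is a multiple of $r^{2z+1}dr\,d\theta$), the poles come from terms $1/(z+1+j)$, resp. $1/(2z+2+j)$, with $j\ge0$ an integer; they are at real $z$.

The continuation is a continuous functional on $C^\infty(B)$ away from the poles. On $s\in i\mathbb R\setminus\{0\}$ the number $z$ is non-real, and the non-archimedean poles are discrete; choose $s_0\in i\mathbb R\setminus\{0\}$ which is not a pole.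

**Step 4: invariance and non-vanishing at $s_0$.** For $h\in H$, the operator $\pi_s(h)\varphi(x)=\varphi(h^{-1}x)\big(\nu(h^{-1}x)/\nu(x)\big)^{-s-(d-2)/2}$ is holomorphic in $s$. So the identity $\ell_s(\pi_s(h)\varphi)=\ell_s(\varphi)$ persists from $\operatorname{Re}s>\frac{d-2}2$ to $s_0$. The cone spans $V$: with $e,e^*$ a hyperbolic pair in $\mathbb H$, it contains $e$, $e^*$ and $x_0+e-q(x_0)e^*$ for $x_0\in V_0$. So $\langle x,v\rangle\ne0$ at some $x\in C$. For $\varphi\ge0$, $\varphi\neq0$, supported in a small neighborhood of that point of $B$, $\ell_{s_0}(\varphi)$ is given by the integral, whose integrand has nearly constant phase; so $\ell_{s_0}(\varphi)\ne0$. Therefore $\ell_{s_0}$ is nonzero on some irreducible summand of $I(s_0)$, which is tempered and distinguished. $\square$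

**Example ($d=3$).** Let $V$ be the trace-zero matrices $\begin{pmatrix}\alpha&\beta\\\gamma&-\alpha\end{pmatrix}$ with $q=\alpha^2+\beta\gamma=\frac12\operatorname{tr}x^2$, so $\langle x,y\rangle=\operatorname{tr}(xy)$, and $v=\mathrm{diag}(1,-1)$. The cone consists of $x=c\begin{pmatrix}-pr&p^2\\-r^2&pr\end{pmatrix}$, so $B=\mathbb P^1$ with coordinates $(p:r)$, and $\langle x,v\rangle=-2cpr$ has simple zeros at $p=0$ and $r=0$, as Step 3 predicts.

## 8. $\operatorname{rank}V=2$: the condition on $V_0$

Now $V=\mathbb H\oplus\mathbb H\oplus V_0$ and, by (4), $V_0$ does not represent $a$. One might try Section 7 again with $V'=\mathbb H\oplus V_0$ in place of $V_0$. The integral $\ell_s$ still makes sense, but for $d\ge5$ Step 1 fails: the Levi of $P$ contains $\mathrm{SO}(V')$, which is isotropic with $\dim V'\ge3$, hence a non-compact semisimple group. So $P$ is not amenable, and the argument that $I(s)$ is weakly contained in $L^2(G)$ is lost. We construct something stronger than a tempered principal series: a square-integrable representation.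 The condition (4) is what makes room for it.

## 9. $F=\mathbb R$: the function $\langle x,z\rangle^{-m}$ on a hyperboloid

$V_0$ is definite or zero and does not represent $a$. Changing the sign of $q$ if necessary and rescaling, we may assume $V=\mathbb R^{n,2}$, $n\ge2$,
$$\langle x,y\rangle=\sum_{i\le n}x_iy_i-x_{n+1}y_{n+1}-x_{n+2}y_{n+2},\qquad\langle v,v\rangle=-1 .$$
$X=\{\langle x,x\rangle=-1\}=G/H$ is parametrized by $x'\in\mathbb R^n$ and an angle $\theta$: $x_{n+1}+ix_{n+2}=\sqrt{1+|x'|^2}\,e^{i\theta}$. The invariant measure is $dx'd\theta$ up to a constant, since in polar coordinates $r\,dr\,d\theta\,\delta(|x'|^2-r^2+1)$ integrates over $r$ to $\frac12d\theta$.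

**Step 1: the generating function.** Let $z=e_{n+1}+ie_{n+2}$. For the complex bilinear extension $\langle z,z\rangle=0$ and $\langle z,\bar z\rangle=-2$. Fix an integer $m\ge n$ and put
$$f(x)=\langle x,z\rangle^{-m},\qquad|\langle x,z\rangle|^2=x_{n+1}^2+x_{n+2}^2=1+|x'|^2 .$$
As $2m>n$, $f\in L^2(X)$. Let $G_0$ be the identity component of $G$, $K_0=\mathrm{SO}(n)\times\mathrm{SO}(2)$, and $k_\theta\in\mathrm{SO}(2)$ with $k_\theta z=e^{i\theta}z$. Since $(gf)(x)=\langle x,gz\rangle^{-m}$, $f$ is $\mathrm{SO}(n)$-invariant and $k_\theta f=e^{-im\theta}f$. Let $\mathbf e=\frac1{2\pi}\int e^{im\theta}k_\theta\,d\theta$, an orthogonal projection with $\mathbf ef=f$. It commutes with $K_0$.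

Let $b=b(t_1,t_2)$ be the hyperbolic rotations by $t_1$ in $\langle e_1,e_{n+1}\rangle$ and $t_2$ in $\langle e_2,e_{n+2}\rangle$, and let $A$ be the group they form. From $e_{n+1}=\frac12(z+\bar z)$ and $ie_{n+2}=\frac12(z-\bar z)$ we get $bz=\alpha z+\beta\bar z+w'$ with
$$\alpha=\tfrac12(\cosh t_1+\cosh t_2),\quad\beta=\tfrac12(\cosh t_1-\cosh t_2),\quad w'=\sinh t_1\,e_1+i\sinh t_2\,e_2 .$$

**Step 2: the claim $\mathbf e(bf)=\alpha^{-m}f$.** With $\zeta=e^{-i\theta}$,
$$e^{im\theta}\langle x,k_\theta bz\rangle^{-m}=\langle x,w_\zeta\rangle^{-m},\qquad w_\zeta=e^{-i\theta}k_\theta bz=\alpha z+\zeta w'+\zeta^2\beta\bar z .$$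
Since $w_0=\alpha z$, the mean value property in $\zeta$ gives the claim once we know that $\langle x,w_\zeta\rangle\ne0$ for $|\zeta|\le1$ and $x\in X$.

First, $\langle w_\zeta,w_\zeta\rangle=\zeta^2(\sinh^2t_1-\sinh^2t_2-4\alpha\beta)=0$, because $4\alpha\beta=\cosh^2t_1-\cosh^2t_2$. Next, with $r=|\zeta|^2$ and $\|w'\|^2=\sinh^2t_1+\sinh^2t_2$,
$$h(r):=\langle w_\zeta,\overline{w_\zeta}\rangle=r\|w'\|^2-2\alpha^2-2r^2\beta^2 ,$$
with $h(0)=-2\alpha^2<0$ and $h(1)=\langle bz,\overline{bz}\rangle=\langle z,\bar z\rangle=-2$. We show $h<0$ on $[0,1]$. If $\beta=0$, $h$ is linear. Otherwise $h$ is concave with maximum at $r_*=\|w'\|^2/4\beta^2$. If $r_*\ge1$, $h$ increases on $[0,1]$ and $h\le h(1)<0$. If $r_*<1$, then $\|w'\|^2<4\beta^2$ and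
$$\max h=\frac{\|w'\|^4}{8\beta^2}-2\alpha^2<2\beta^2-2\alpha^2=-2\cosh t_1\cosh t_2<0 .$$

So $w_\zeta=w_1+iw_2$ with $w_1,w_2$ real, $w_1\perp w_2$ and $\langle w_1,w_1\rangle=\langle w_2,w_2\rangle=\frac12h(r)<0$. If $\langle x,w_\zeta\rangle=0$, then $x$ lies in the orthogonal complement of a negative definite plane, which is positive definite, contradicting $\langle x,x\rangle=-1$. The claim is proved.

**Step 3: irreducibility.** Let $\mathcal H$ be the closed span of $G_0f$ in $L^2(X)$. As $G_0=K_0AK_0$, $\mathbf e$ commutes with $K_0$, and $f$ is a $K_0$-eigenvector, the claim gives $\mathbf e\mathcal H=\mathbb Cf$. If $\mathrm{Pr}$ is the projection onto a closed invariant subspace of $\mathcal H$, then $\mathrm{Pr}f=\mathrm{Pr}\,\mathbf ef=\mathbf e\,\mathrm{Pr}f\in\mathbb Cf$, so $\mathrm{Pr}f\in\{0,f\}$. As $f$ generates $\mathcal H$, $\mathrm{Pr}\in\{0,1\}$.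

**Step 4: square-integrability.** For $k,k'\in K_0$, $|\langle kbk'f,f\rangle|=|\langle bf,\mathbf ef\rangle|=|\langle\mathbf e(bf),f\rangle|=\alpha^{-m}\|f\|^2$, and $\alpha\ge\frac12\cosh t_1\geq e^{|t_1|}/4$. The positive restricted roots are $t_1\pm t_2$ (multiplicity $1$) and $t_1,t_2$ (multiplicity $n-2$). A Weyl chamber lies in $t_1\ge|t_2|$, and there the Haar density, a product of powers of hyperbolic sines of roots, is $O(e^{nt_1+(n-2)|t_2|})$. Hence
$$\int_{G_0}|\langle gf,f\rangle|^2dg\le C\int_0^\infty e^{-2mt_1+nt_1+(n-2)t_1}(1+t_1)\,dt_1<\infty$$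
because $m>n-1$. So $\mathcal H$ is a discrete series representation of $G_0$.

**Step 5: from $G_0$ to $G$, and the functional.** We have $[G:G_0]=2$. Let $g_1\in G\setminus G_0$. The closed span of $Gf$ is the closure of $\mathcal H+g_1\mathcal H$. Both spaces are discrete series of $G_0$, and the orthogonal projection of $g_1\mathcal H$ to $\mathcal H^\perp$ is zero or equivalent to $g_1\mathcal H$; so this span is $\mathcal H+g_1\mathcal H$, a sum of at most two discrete series of $G_0$. Let $\mathcal H_1$ be an irreducible $G$-subrepresentation. Its coefficients are square-integrable on both cosets of $G_0$, so it is square-integrable, hence tempered.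

A smooth vector $\varphi$ of $L^2(X)$ has $D\varphi\in L^2(X)$ for all $D\in U(\mathfrak g)$, and $\mathfrak g$ spans the tangent spaces of $X$; by the local Sobolev theorem $\mathcal H_1^\infty\subset L^2(X)^\infty\subset C^\infty(X)$ continuously. So evaluation at $v\in X$ is a continuous functional on $\mathcal H_1^\infty$. It is $H$-invariant as $H$ fixes $v$. It is nonzero, since $\varphi(gv)=(g^{-1}\varphi)(v)$ and $X=Gv$. $\square$

## 10. $F$ non-archimedean: coinvariants, Weil representations, compact representations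

In the rest, $F$ is non-archimedean, $V=\mathbb H\oplus\mathbb H\oplus V_0$, and $V_0$ does not represent $a$. A four-dimensional anisotropic form represents everything, so $\dim V_0\le3$. BZ denotes Bernstein–Zelevinsky, Russian Math. Surveys 31:3 (1976).

The plan: let $X_a=\{x\in V:q(x)=a\}$. Witt's theorem gives $X_a=G/H$, and an irreducible quotient $\tau$ of $\mathcal S(X_a)$ gives a distinguished $\tau^\vee$. The Weil representation of $SL_2$ on $\mathcal S(V)$ contains $\mathcal S(X_a)$ as a coinvariant space. We cut out of it the part belonging to a well-chosen $\sigma$, so that what remains is supercuspidal.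

**Definition (twisted coinvariants).** For a smooth module $\mathcal M$ of a group $N\cong F^k$ and a character $\chi$ of $N$, $\mathcal M_{N,\chi}$ is the quotient of $\mathcal M$ by the span of all $nm-\chi(n)m$; write $\mathcal M_N$ if $\chi=1$. Recall that $m$ dies in $\mathcal M_{N,\chi}$ if and only if $\int_{N_\chi}\chi^{-1}(n)\,nm\,dn=0$ for some compact open subgroup $N_\chi$, and that $\mathcal M\mapsto\mathcal M_{N,\chi}$ is exact.

**Lemma 5.** A smooth module $\mathcal M$ of $N\cong F^k$ all of whose twisted coinvariants vanish is $0$.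

*Proof.* Let $m\in\mathcal M$. For each $\chi$, $\int_{N_\chi}\chi^{-1}(n)\,nm\,dn=0$ for some $N_\chi$. Under the Fourier isomorphism of the convolution algebra $C_c^\infty(N)$ with $\mathcal S(\hat N)$ this says $1_{U_\chi}m=0$ for a compact open neighborhood $U_\chi=\chi N_\chi^\perp$ of $\chi$. Also $m$ is fixed by a compact open subgroup, so $1_{C}m=m$ for some compact open $C\subset\hat N$. Cover $C$ by finitely many $U_\chi$ and cut $C$ into disjoint compact open pieces $C_i$, each inside one $U_{\chi_i}$. Then $1_{C_i}m=1_{C_i}1_{U_{\chi_i}}m=0$, and $m=\sum1_{C_i}m=0$. $\square$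

**Definition (Weil representation).** Let $\tilde S=SL_2(F)$ if $d$ is even and the two-fold metaplectic cover of $SL_2(F)$ if $d$ is odd. Let $N=\{n\}$ be the upper unipotent group (canonically split), $\tilde N$, $\tilde T$, $\tilde K$ the preimages of $N$, the diagonal torus and the standard maximal compact. For a quadratic space $U$ with $\dim U\equiv d\pmod 2$, $\omega_U$ is the Weil representation of $\tilde S\times O(U)$ on $\mathcal S(U)$ attached to $\psi$: $O(U)$ acts by translation; $\omega_U(n)\varphi(x)=\psi(nq(x))\varphi(x)$; the torus acts by unitary scalars times $|t|^{\dim U/2}\varphi(tx)$; $\begin{pmatrix}0&1\\-1&0\end{pmatrix}$ acts by a unitary scalar times the Fourier transform with kernel $\psi(\langle x,y\rangle)$; and $\omega_{U_1\oplus U_2}=\omega_{U_1}\otimes\omega_{U_2}$.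

**Coinvariants of $\omega_U$.** Restriction of functions gives, for every $b\in F$,
$$(\omega_U)_{N,\psi_b}=\mathcal S(\{x\in U:q(x)=b\}).\tag{8}$$
Indeed $\varphi$ dies on the left iff $\varphi(x)\int_{N_0}\psi(n(q(x)-b))dn=0$ for some compact open $N_0$, i.e. iff $\varphi$ vanishes where $|q(x)-b|$ is small. Since $\operatorname{supp}\varphi$ is compact, this holds iff $\varphi$ vanishes on $\{q=b\}$. For instance, if $q(x)=x^2$ on $U=F$, the space in (8) has dimension $2$ if $b$ is a nonzero square, $1$ if $b=0$, and $0$ otherwise.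

**Definition (compact representation).** An irreducible smooth representation $\sigma$ of $S$ ($S=\tilde S$ or $\mathrm{SO}(V)$) is compact if for every vector $\xi$ and every compact open subgroup $K'$ with idempotent $e_{K'}$, the function $g\mapsto e_{K'}\sigma(g)\xi$ has compact support. For a compact group every irreducible representation is compact; the trivial representation of a non-compact group is not.

**Fact (BZ, 2.40–2.44).** If $\sigma$ is compact, every smooth $S$-module $\mathcal M$ decomposes canonically as
$$\mathcal M=\big(\operatorname{Hom}_S(\sigma,\mathcal M)\otimes\sigma\big)\oplus\mathcal M',\tag{9}$$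
with $\sigma$ not a subquotient of $\mathcal M'$.

**Consequences.** The functor $\operatorname{Hom}_S(\sigma,\cdot)$ is exact. Left exactness is clear. If $\mathcal A\to\mathcal B$ is onto, the image of $\mathcal A'$ in the $\sigma$-part of $\mathcal B$ is a multiple of $\sigma$, hence $0$; so the $\sigma$-part of $\mathcal A$ maps onto that of $\mathcal B$, and $\operatorname{Hom}_S(\sigma,\mathcal A)\to\operatorname{Hom}_S(\sigma,\mathcal B)$ is onto. It commutes with direct sums, because $\sigma$ is generated by one vector. It commutes with twisted coinvariants under a group $N'$ commuting with $S$: apply it to the exact sequence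
$$\bigoplus_{n\in N'}\mathcal M\to\mathcal M\to\mathcal M_{N',\chi}\to0,\qquad(m_n)\mapsto\sum(nm_n-\chi(n)m_n).$$

## 11. A representation $\sigma$ of $\tilde S$ that sees $a$ but not $V_0$

**Choice of $U$.** If $\dim V_0$ is odd, take $U=\langle a\rangle$, i.e. $q(x)=ax^2$ on $F$. If $\dim V_0=2$, then $V_0\cong cN_{E/F}$ for a quadratic field $E$, and $a\notin cN(E^\times)$ by (4); take $U=aN_{E/F}$. If $V_0=0$, take $U=aN_{E/F}$ for any quadratic field $E$. In all cases $\dim U\equiv d\pmod 2$, $U$ is anisotropic and represents $a$, and no nonzero value of $U$ is a value of $V_0$: the nonzero values of $U$ form $aF^{\times2}$, resp. $aN(E^\times)$, and the latter is a coset different from $cN(E^\times)$ when $\dim V_0=2$.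

**Choice of $\sigma$.** Let $\rho\subset\omega_U$ be the space of odd functions if $\dim U=1$, resp. the $\chi$-isotypic part for a non-trivial character $\chi$ of the compact group $\mathrm{SO}(U)=E^1$. By (8) for $b=0$ and anisotropy, $(\omega_U)_N=\mathcal S(\{0\})$, on which $O(U)$ acts trivially; so $\rho_N=0$. For $b\in q(U\setminus0)$ the set $\{q=b\}$ is $\{\pm x\}$, resp. a principal homogeneous space of $E^1$, so $\dim\rho_{N,\psi_b}=1$; for other $b$, $\rho_{N,\psi_b}=0$.

By Lemma 5 and exactness, every nonzero subquotient of $\rho$ has a nonzero $(N,\psi_b)$-coinvariant space for some $b\ne0$. By torus conjugation its dimension depends only on the class of $b$ in the finite set $F^\times/F^{\times2}$. So the length of $\rho$ is at most the sum over these classes of $\dim\rho_{N,\psi_b}$, and $\rho$ has finite length. Let $\sigma$ be an irreducible subquotient with $\sigma_{N,\psi_a}\neq0$. Then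
$$\sigma_N=0,\qquad\sigma_{N,\psi_a}\ne0,\qquad\sigma_{N,\psi_b}=0\ \text{ for every }b\in q(V_0\setminus0).\tag{10}$$

**$\sigma$ is compact.** Let $K'\subset\tilde S$ be compact open and $N_1=N\cap K'$. As $\sigma_N=0$, each $\xi\in\sigma$ satisfies $e_{N_0}\xi=0$ for some compact open $N_0\subset N$. If $tN_0t^{-1}\subset N_1$, then $N_0\subset t^{-1}N_1t$ and
$$e_{K'}\sigma(t)\xi=e_{K'}e_{N_1}\sigma(t)\xi=e_{K'}\sigma(t)e_{t^{-1}N_1t}\xi=0 .$$
Use $\tilde S=\tilde K\tilde T^-\tilde K$, where $\tilde T^-$ consists of the $t$ contracting $N$, and $e_{K'}\sigma(k_1tk_2)\xi=\sigma(k_1)e_{k_1^{-1}K'k_1}\sigma(t)\sigma(k_2)\xi$. Only finitely many vectors $\sigma(k_2)\xi$ and subgroups $k_1^{-1}K'k_1$ occur, so $g\mapsto e_{K'}\sigma(g)\xi$ has compact support. Thus the consequences of (9) apply to $\sigma$.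

**Whittaker functions.** Evaluation at $1$ (Frobenius reciprocity) gives
$$\operatorname{Hom}_{\tilde S}\big(\sigma,\text{c-ind}_{\tilde N}^{\tilde S}\psi_b\big)\subset\operatorname{Hom}_N(\sigma,\psi_b),\tag{11}$$
where in the metaplectic case the induction is the genuine one. For $b=a$ the left side is nonzero. To see this, take $0\ne\lambda\in\operatorname{Hom}_N(\sigma,\psi_a)$, possible by (10). We show that $g\mapsto\lambda(\sigma(g)\xi)$ has compact support modulo $\tilde N$. On the torus it vanishes for large $|t|$, because $\xi$ is fixed by an open $N_0\subset N$ and, for $n\in N_0$, $\lambda(\sigma(t)\xi)=\lambda(\sigma(tn)\xi)=\psi_a(tnt^{-1})\lambda(\sigma(t)\xi)$. It vanishes for small $|t|$, because $\sigma_N=0$ gives $\xi=\sum(\sigma(n_i)-1)\xi_i$ and $\lambda(\sigma(t)\xi)=\sum(\psi_a(tn_it^{-1})-1)\lambda(\sigma(t)\xi_i)$. Now use the Iwasawa decomposition and the finitely many vectors $\sigma(k)\xi$, $k\in\tilde K$.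

**Definition.** For a space $V^\sharp$ with $\dim V^\sharp\equiv d\pmod2$ put $\Theta_{V^\sharp}=\operatorname{Hom}_{\tilde S}(\sigma,\omega_{V^\sharp})$. It is a smooth $O(V^\sharp)$-module: a homomorphism is determined by its value on one generator of $\sigma$, and that value is fixed by an open subgroup of $O(V^\sharp)$.

## 12. The mixed model and the coinvariants of $\Theta_V$

In this section $V$ is any space with $\dim V\equiv d\pmod 2$ and a decomposition $V=\langle e,e^*\rangle\oplus V'$, $q(\alpha e+\beta e^*+x')=\alpha\beta+q(x')$; $V'=0$ is allowed. Let $P$ be the stabilizer of $Fe$ and $N_P=\{n(u):u\in V'\}$, with $n(u)$ as in Section 4 ($e,e^*$ in place of $e_1,e_1^*$). The characters of $N_P$ are $\psi_y(n(u))=\psi(\langle u,y\rangle)$, $y\in V'$. The aim is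
$$(\Theta_V)_{N_P}\cong\Theta_{V'},\qquad(\Theta_V)_{N_P,\psi_y}\cong\operatorname{Hom}_{\tilde S}\big(\sigma,\text{c-ind}_{\tilde N}^{\tilde S}\psi_{q(y)}\big)\quad(0\ne y\in V').\tag{12}$$

**Step 1: the mixed model makes $SL_2$ act geometrically.** The partial Fourier transform $\hat\varphi(\beta,s;x')=\int\varphi(\alpha,x',\beta)\psi(\alpha s)d\alpha$ identifies $\omega_V$ with $\mathcal S(F^2)\otimes\omega_{V'}$, with action
$$(gf)(w)=\omega_{V'}(g)f(wg),\qquad w=(\beta,s)\ \text{a row vector}.$$
It suffices to treat $\omega_{\mathbb H}$, on generators of $SL_2(F)$: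

* $n$ multiplies $\varphi$ by $\psi(n\alpha\beta)$, so $\hat\varphi(\beta,s)\mapsto\hat\varphi(\beta,s+n\beta)$;
* the torus acts by $|t|\varphi(tx)$, and $\int|t|\varphi(t\alpha,t\beta)\psi(\alpha s)d\alpha=\hat\varphi(t\beta,t^{-1}s)$;
* $\begin{pmatrix}0&1\\-1&0\end{pmatrix}$ acts by the Fourier transform with kernel $\psi(\alpha\beta'+\beta\alpha')$; integrating also against $\psi(\alpha s)d\alpha$ forces $\beta'=-s$ and leaves $\hat\varphi(-s,\beta)$.

These are $w\mapsto wg$, up to the unitary scalars allowed in the definition. Two representations of $SL_2(F)$ that agree up to scalars on generators differ by a character of $SL_2(F)$, which is trivial since $SL_2(F)$ is perfect.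

**Step 2: the action of $N_P$.** Since $n(-u)x=(\alpha+\langle x',u\rangle-\beta q(u))e+\beta e^*+(x'-\beta u)$,
$$(n(u)f)(\beta,s)(x')=\psi\big(-s\langle x',u\rangle+s\beta q(u)\big)\,f(\beta,s)(x'-\beta u).$$

**Step 3: an exact sequence.** Evaluation at $w=0$ gives an exact sequence of $\tilde S\times N_P$-modules
$$0\to\mathcal S(F^2\setminus0)\otimes\omega_{V'}\to\omega_V\to\omega_{V'}\to0,\tag{13}$$
with $N_P$ trivial on the quotient (put $\beta=s=0$ in Step 2).

**Step 4: the submodule is compactly induced.** Let $w_0=(0,1)$. Its stabilizer in $SL_2(F)$ is $N$, and its orbit is $F^2\setminus0$. For $f$ in the submodule put $\Phi_f(g)=(gf)(w_0)=\omega_{V'}(g)f(w_0g)$, so $\Phi_f(ng)=\omega_{V'}(n)\Phi_f(g)$. This identifies the submodule with $\text{c-ind}_{\tilde N}^{\tilde S}(\omega_{V'})$. Indeed $f$ is locally constant with compact support, so it takes finitely many values, and an open subgroup of $\tilde S$ preserves $f(w)$ under $w\mapsto wk$ and fixes all these values; hence $\Phi_f$ is smooth, with compact support modulo $\tilde N$.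 Conversely $f(w_0g)=\omega_{V'}(g)^{-1}\Phi(g)$ defines $f$, locally constant because $\omega_{V'}(g)^{-1}\Phi(g)$ is a smooth vector. Since $N_P$ commutes with $\tilde S$, Step 2 at $w_0$ shows that $n(u)$ acts on the values $\Phi(g)\in\mathcal S(V')$ by multiplication by $\psi(-\langle x',u\rangle)$.

**Step 5: coinvariants of the submodule.** As in (8), $\mathcal S(V')_{N_P,\psi_y}=\mathbb C$ via evaluation at $x'=-y$, and $N$ acts on it by $\psi_{q(y)}$. Compact induction is exact and commutes with direct sums (each function is determined by finitely many values), so it commutes with coinvariants under $N_P$ acting on values. So the $(N_P,\psi_y)$-coinvariants of the submodule are $\text{c-ind}_{\tilde N}^{\tilde S}\psi_{q(y)}$.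

**Step 6: apply $\operatorname{Hom}_{\tilde S}(\sigma,\cdot)$.** Take $(N_P,\psi_y)$-coinvariants of (13) and apply the functor $\operatorname{Hom}_{\tilde S}(\sigma,\cdot)$, which is exact and commutes with coinvariants. For $y\ne0$ the quotient contributes $0$, which gives the second half of (12). For $y=0$ the submodule contributes $\operatorname{Hom}_{\tilde S}(\sigma,\text{c-ind}_{\tilde N}^{\tilde S}1)\subset\operatorname{Hom}_N(\sigma,1)=0$ by (11) and $\sigma_N=0$, which gives the first half. $\square$

## 13. $\Theta_V$ is cuspidal and a quotient of $\mathcal S(X_a)$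

Again $V=\mathbb H\oplus\mathbb H\oplus V_0$.

**Step 1: $\Theta_{V_0}=0$.** Otherwise $\sigma\hookrightarrow\omega_{V_0}$. By exactness and (8), $\sigma_{N,\psi_a}\hookrightarrow\mathcal S(\{x\in V_0:q(x)=a\})=0$ by (4), contradicting (10).

**Step 2: $\Theta_{\mathbb H\oplus V_0}=0$.** Apply (12) to $\mathbb H\oplus V_0$. For $0\ne y\in V_0$ the coinvariants vanish by (11) and the last part of (10). For $y=0$ they are $\Theta_{V_0}=0$. Lemma 5 gives the claim (if $V_0=0$, $N_P$ is trivial and (12) is already the claim).

**Step 3: the Jacquet module at an isotropic line.** By (12) with $V'=\mathbb H\oplus V_0$ and Step 2, $(\Theta_V)_{N_P}=0$.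

**Step 4: the Jacquet module at an isotropic plane.** Let $e_1=e$, let $e_2\in V'$ be isotropic and nonzero, $Y=\langle e_1,e_2\rangle$, and $N_Y$ as before. It contains $N_1=\{n(u):u\in V',\ \langle u,e_2\rangle=0\}$: such $n(u)$ fixes $e_1$ and $e_2$, moves $V'$ inside $x'+Fe_1$, and moves $e^*$ by $u-q(u)e_1\in Y^\perp$. The characters of $N_P$ trivial on $N_1$ are $\psi_{ce_2}$, $c\in F$, and $q(ce_2)=0$. For $c\ne0$, (12), (11) and $\sigma_N=0$ give $(\Theta_V)_{N_P,\psi_{ce_2}}=0$; for $c=0$ this is Step 3. So all twisted coinvariants of $(\Theta_V)_{N_1}$ under $N_P/N_1\cong F$ vanish. By Lemma 5, $(\Theta_V)_{N_1}=0$, and therefore $(\Theta_V)_{N_Y}=0$.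

**Step 5: all proper Jacquet modules vanish.** Every proper parabolic subgroup of $\mathrm{SO}(V)$ is the stabilizer of a flag of nonzero isotropic subspaces, of dimension $1$ or $2$. It is contained in the stabilizer of each member $Y'$ of the flag, so its unipotent radical contains the unipotent radical $N_{Y'}$. All $Y'$ of equal dimension are $O(V)$-conjugate, and $\Theta_V$ is an $O(V)$-module, so $(\Theta_V)_{N_{Y'}}=0$ by Steps 3 and 4. Hence all proper Jacquet modules of $\Theta_V|_{\mathrm{SO}(V)}$ vanish.

**Step 6: $\Theta_V\ne0$.** The space $V'=\mathbb H\oplus V_0$ represents $a$. For $q(y)=a$, (12) and the non-vanishing of (11) for $b=a$ give $(\Theta_V)_{N_P,\psi_y}\ne0$.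

**Step 7: $\Theta_V$ is a quotient of $\mathcal S(X_a)$.** By (9), which is canonical, $\Theta_V\otimes\sigma$ is an $\tilde S\times O(V)$-direct summand of $\omega_V$. Taking $(N,\psi_a)$-coinvariants and using (8), $\Theta_V\otimes\sigma_{N,\psi_a}$ is a direct summand of $\mathcal S(X_a)$. As $\sigma_{N,\psi_a}\ne0$, $\Theta_V$ is an $\mathrm{SO}(V)$-quotient of $\mathcal S(X_a)=\text{c-ind}_{\mathrm{SO}(W)}^{\mathrm{SO}(V)}1$.

**Step 8: an irreducible quotient.** A nonzero cyclic $\mathrm{SO}(V)$-submodule of $\Theta_V$ has an irreducible quotient $\tau$. By Step 5 and exactness of Jacquet functors $\tau$ is supercuspidal. Since $\mathrm{SO}(V)$ has finite center ($d\ge4$), $\tau$ is compact (Harish-Chandra). So far $\tau$ is only a subquotient of $\Theta_V$. But (9) for $\mathrm{SO}(V)$, $\tau$ and $\mathcal M=\Theta_V$ says $\operatorname{Hom}(\tau,\Theta_V)\ne0$ and that its $\tau$-part splits off; so $\tau$ is a quotient of $\Theta_V$, hence of $\mathcal S(X_a)$.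

**Step 9: distinction.** $G$ and $H$ are unimodular and $\tau$ is admissible, so by Frobenius reciprocity
$$0\ne\operatorname{Hom}_{\mathrm{SO}(V)}(\mathcal S(X_a),\tau)=\operatorname{Hom}_{\mathrm{SO}(V)}\big(\tau^\vee,\mathrm{Ind}_{\mathrm{SO}(W)}^{\mathrm{SO}(V)}1\big)=\operatorname{Hom}_{\mathrm{SO}(W)}(\tau^\vee,\mathbb C).$$
So $\tau^\vee$ is an irreducible supercuspidal representation of $\mathrm{SO}(V)$ distinguished by $\mathrm{SO}(W)$. The center being finite, it is unitarizable and contained in $L^2(G)$, hence tempered.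

**End of the proofs.** Sections 3, 7, 9 and 13 give a tempered distinguished representation in every case with $\operatorname{rank}W\le1$; with the necessity proved in Section 6 this is Theorem 1. For $\operatorname{rank}W=1$ and $\operatorname{rank}V=2$ the representation is square-integrable when $F=\mathbb R$ (Section 9) and supercuspidal when $F$ is non-archimedean (Section 13), which is Theorem 2(b). $\blacksquare$
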